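# One spot adds at most one dimension: euclidean spaces in the disk graph of a handlebody

## Flats in the disk graph without a spot

A handlebody of genus $g\ge 1$ is a compact three-dimensional manifold $H$ that can be realized as a closed regular neighborhood in $\mathbb R^3$ of an embedded bouquet of $g$ circles. Its boundary $S=\partial H$ is a closed oriented surface of genus $g$. A properly embedded disk in $H$ is essential if its boundary is an essential (non-contractible) curve in $S$. The disk graph of $H$ has the isotopy classes of essential disks as vertices, and two distinct vertices are joined by an edge of length one if they can be realized disjointly.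

We ask how large a euclidean space fits, coarsely, into such a graph. A map $\iota$ is an $(L,C)$-quasi-isometric embedding if
$$\tfrac1L\, d(x,y)-C\le d(\iota x,\iota y)\le L\,d(x,y)+C \qquad\text{for all } x,y. \tag{1}$$
Throughout, a connected graph is identified with its vertex set with the path metric. This only changes quasi-isometry constants.

We begin with the case without a spot, where a theorem of Masur and Schleimer (*The geometry of the disk complex*, J. Amer. Math. Soc. 26 (2013), 1–62) does the work: for $g\ge 2$ the disk graph is connected and Gromov hyperbolic. We show that a hyperbolic graph contains no quasi-isometric copy of $\mathbb R^2$, by a method chosen so that half of it can be reused.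

**Definition (hyperbolic).** The Gromov product is $(x|z)_w=\frac12\big(d(x,w)+d(z,w)-d(x,z)\big)$. A metric space is hyperbolic if there is $\kappa\ge0$ with
$$(x|z)_w\ \ge\ \min\{(x|y)_w,(y|z)_w\}-\kappa\qquad\text{for all }x,y,z,w, \tag{2}$$
and $0$-hyperbolic if $\kappa=0$ works.

**Definition (ultralimit).** Let $\omega$ be a nonprincipal ultrafilter on $\mathbb N$, so that every bounded real sequence has a limit $\lim_\omega$. Let $W$ be a metric space, $e_n\in W$ and $\lambda_n\to\infty$. The ultralimit $W_\omega=\lim_\omega(W,d/\lambda_n,e_n)$ is the set of sequences $(x_n)$ with $d(x_n,e_n)/\lambda_n$ bounded, with distance $d([x_n],[y_n])=\lim_\omega d(x_n,y_n)/\lambda_n$, where sequences at distance $0$ are identified.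

For example, take $W=\mathbb Z$, $e_n=0$, $\lambda_n=n$. The map $t\mapsto[\lfloor nt\rfloor]$ is an isometry from $\mathbb R$ to $W_\omega$: it preserves distances, and $[x_n]$ is the image of $t=\lim_\omega x_n/n$.

**Definition (dimension).** A compact metric space $E$ has covering dimension $\dim E\le n$ if for every $\varepsilon>0$ it has a finite open cover by sets of diameter $\le\varepsilon$ such that each point lies in at most $n+1$ of them. The small inductive dimension is defined by $\mathrm{ind}\,\emptyset=-1$, and $\mathrm{ind}\,Z\le n$ if every point of $Z$ has arbitrarily small open neighborhoods whose boundary has $\mathrm{ind}\le n-1$.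

We use the textbook facts that $\dim=\mathrm{ind}$ for separable metric spaces and that $\dim[0,1]^k=k$.

**Lemma 1 (cubes survive in the limit).** Let $W$ be a connected graph, and suppose that for fixed $L,C,k$ there are $(L,C)$-quasi-isometric embeddings $\iota_n:[0,n]^k\to W$ for all $n\ge1$. Then for suitable vertices $e_n$, the ultralimit $\lim_\omega(W,d/n,e_n)$ contains a compact subset of dimension $k$.

*Proof.* Replacing each value of $\iota_n$ by a nearest vertex increases $C$ by at most $1$, so we may assume that the values are vertices. Let $e_n=\iota_n(0)$. For $t\in[0,1]^k$ we have $d(\iota_n(nt),e_n)\le Ln|t|+C$, so $[\iota_n(nt)]$ is a point of the ultralimit. Dividing (1) for the points $nt,nt'$ by $n$ and taking the limit gives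
$$|t-t'|/L\le d([\iota_n(nt)],[\iota_n(nt')])\le L|t-t'|.$$
So $t\mapsto[\iota_n(nt)]$ is an $L$-bilipschitz embedding of $[0,1]^k$, and its image is compact of dimension $k$. $\square$

**Proposition 2.** Let $W$ be a connected hyperbolic graph, $e_n$ vertices and $\lambda_n\to\infty$. Then every compact subset $K'$ of $W_\omega$ satisfies $\dim K'\le1$. Hence there is no quasi-isometric embedding $\mathbb R^k\to W$ with $k\ge2$.

*Proof.* **Step 1: $W_\omega$ is $0$-hyperbolic.** For points $x=[x_n]$, $z=[z_n]$, $w=[w_n]$ we have $(x|z)_w=\lim_\omega (x_n|z_n)_{w_n}/\lambda_n$. Divide (2) by $\lambda_n$; since $\kappa/\lambda_n\to0$, (2) holds in $W_\omega$ with $\kappa=0$.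

**Step 2: spheres are zero-dimensional.** Let $c\in K'$, $s>0$, and $\Sigma=\{z\in K':d(z,c)=s\}$. For $z,z'\in\Sigma$ the definition of the Gromov product gives $d(z,z')=2\big(s-(z|z')_c\big)$. So $(z|z'')_c\ge\min\{(z|z')_c,(z'|z'')_c\}$ becomes
$$d(z,z'')\le\max\{d(z,z'),d(z',z'')\},$$
that is, $\Sigma$ is ultrametric. In an ultrametric space an open ball of radius $\rho>0$ is also closed: if $d(x,c')\ge\rho$, the $\rho$-balls about $x$ and $c'$ are disjoint, since a common point would give $d(x,c')<\rho$. So small balls have empty boundary, and $\mathrm{ind}\,\Sigma\le0$.

**Step 3: conclusion.** The boundary in $K'$ of the open ball of radius $s$ about $c$ lies in the sphere $\Sigma$ of radius $s$, and a subspace of an ultrametric space is ultrametric. So every point $c$ has arbitrarily small neighborhoods whose boundary has $\mathrm{ind}\le0$. Hence $\dim K'=\mathrm{ind}\,K'\le1$. A quasi-isometric embedding of $\mathbb R^k$ restricts to the cubes $[0,n]^k$ with fixed constants, so by Lemma 1 it would give a compact set of dimension $k$ in an ultralimit; hence $k\le1$. $\square$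

So without a spot, and with $g\ge2$, only $k\le1$ is possible. What changes when we mark one point of $\partial H$?

## The spotted disk graph and the map that forgets the spot

From now on $g\ge2$, and $p\in S$ is a marked point, the *spot*. The vertices of the spotted disk graph ${\cal DG}$ are the isotopy classes of properly embedded disks in $H$ that are disjoint from $p$ and whose boundary is essential in $S-p$; isotopies must avoid $p$. Edges again mean disjointness. As usual, "essential in $S-p$" means neither contractible in $S-p$ nor homotopic into the puncture. If a disk bounded by a small circle around $p$ were admitted, every disk could be made disjoint from it, and the graph would have diameter $\le2$.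

We take the following as given: *for every $g\ge2$, the graph ${\cal DG}$ of a genus $g$ handlebody with one spot contains quasi-isometrically embedded copies of $\mathbb R^2$.* By Proposition 2, ${\cal DG}$ is therefore not hyperbolic, and the argument above breaks at its first step. The problem, posed in Ursula Hamenstädt, "Spotted disk and sphere graphs I", arXiv:2106.05663 (2021), is whether some $\mathbb R^k$ with $k\ge3$ embeds quasi-isometrically. The answer is no.

**Theorem A.** For $g\ge2$ and one spot there is no quasi-isometric embedding $\mathbb R^k\to{\cal DG}$ with $k\ge3$.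

With the given result, the maximal dimension of a quasi-isometrically embedded euclidean space is exactly $2$.

The proof uses only curves on $S$, so we set it up for curves. Curves, isotopies and diffeomorphisms are smooth. Let $\mathcal A$ be a set of isotopy classes of essential simple closed curves on $S$. Let $Y$ be the graph with vertex set $\mathcal A$ whose edges join distinct classes with disjoint representatives. **We always assume that $Y$ is connected.** A curve in $S-p$ that bounds a disk in $S$ is contractible in $S-p$ (if the disk misses $p$) or homotopic into the puncture (if it contains $p$). So forgetting $p$ defines a map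
$$\Phi:\{\text{essential simple closed curves in }S-p\}/\text{isotopy}\ \longrightarrow\ \{\text{essential simple closed curves in }S\}/\text{isotopy}.$$
Let $X$ be the graph with vertex set $\Phi^{-1}(\mathcal A)$ whose edges join distinct classes with disjoint representatives in $S-p$. On $X$, the map $\Phi$ is $1$-Lipschitz: disjoint curves go to disjoint or equal classes.

**The case of disks.** Let $\mathcal D$ be the set of boundary curves of essential disks of $H$ without spot. For $\mathcal A=\mathcal D$ we have $X={\cal DG}$, and $Y$ is the unspotted disk graph. This takes three observations.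

1. Whether a curve bounds a disk in $H$ is invariant under isotopy in $S$. So $\Phi^{-1}(\mathcal D)$ is the set of classes of essential curves in $S-p$ that bound disks.
2. A disk is determined by its boundary class. If $\partial D,\partial E$ are isotopic in $S-p$, extend the isotopy over a collar of $S$ to reach $\partial D=\partial E$. Since $H$ is irreducible, two disks with the same boundary are isotopic relative to the boundary.
3. Disjoint boundaries give disjoint disks. Let $\partial D\cap\partial E=\emptyset$ with $D,E$ transverse, so that $D\cap E$ consists of circles. Take a circle innermost in $D$, replace the subdisk of $E$ that it bounds by the subdisk of $D$, and push off $D$. This lowers the number of circles. In the end $E$ is replaced by a disk $E'$ with $\partial E'=\partial E$ and $E'\cap D=\emptyset$, and by observation 2, $E'$ is isotopic to $E$ relative to $\partial E$.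

The same arguments without $p$ identify $Y$. By Masur–Schleimer, $Y$ is connected and hyperbolic for $\mathcal A=\mathcal D$.

**Theorem B.** Let $\mathcal A$ be as above with $Y$ hyperbolic (e.g. $\mathcal A=\mathcal D$). Let $\omega$ be a nonprincipal ultrafilter on $\mathbb N$, $e_n\in X$, $\lambda_n\to\infty$. Then every compact subset of $X_\omega=\lim_\omega(X,d_X/\lambda_n,e_n)$ has covering dimension $\le2$. Consequently:

1. For all $L\ge1$, $C\ge0$ there is $R$ such that there is no $(L,C)$-quasi-isometric embedding of the cube $[0,R]^3$ into $X$.
2. No product of three geodesic spaces of infinite diameter embeds quasi-isometrically in $X$.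
3. A finitely generated virtually nilpotent group which embeds quasi-isometrically in $X$ is virtually $\mathbb Z^k$ with $k\le2$.

The third statement, in which $Y$ need not be hyperbolic, uses one more notion.

**Definition (asymptotic dimension).** A metric space $Z$ has $\operatorname{asdim}Z\le n$ if for every $r>0$ it is a union of $n+1$ sets $A_0,\dots,A_n$, each a disjoint union of pieces of uniformly bounded diameter, such that points in different pieces of the same $A_j$ have distance at least $r$. A family of spaces has asymptotic dimension $\le n$ uniformly if, for each $r$, one bound on the diameters serves the whole family. The control is linear if this bound can be taken linear in $r$.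

For example, $\operatorname{asdim}\mathbb Z\le1$: for an integer $r\ge1$ cut $\mathbb Z$ into consecutive intervals of $r$ integers and put them alternately into $A_0$ and $A_1$. Two intervals in the same $A_j$ are at distance at least $r+1$.

**Theorem C.** For every $\mathcal A$ with $Y$ connected (hyperbolic or not), each fiber $\Phi^{-1}(a)$ with the metric of $X$ has asymptotic dimension $\le1$, uniformly in $a$ and with linear control, and $\operatorname{asdim}Y\le\operatorname{asdim}X\le\operatorname{asdim}Y+1$.

By the given result, the bound $2$ in Theorems A and B is attained for $\mathcal A=\mathcal D$.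

The plan for Theorem B is to apply a theorem of Hurewicz on dimension-lowering maps (Hurewicz–Wallman, *Dimension Theory*, Thm. VI.7; Engelking, *Dimension Theory*, Thm. 1.12.4). For a closed map $h:K\to K'$ between separable metric spaces, onto $K'$, it says
$$\dim K\le\dim K'+\sup_{\eta\in K'}\dim h^{-1}(\eta). \tag{3}$$
Take for $h$ the restriction to a compact set of the limit $\Phi_\omega:X_\omega\to Y_\omega$. The base contributes at most $1$ by Proposition 2. We must show that the fibers contribute at most $1$. So we must understand $\Phi^{-1}(a)$ with the metric of $X$, and also why the fibers of the *limit* map are limits of fibers of $\Phi$.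

## Canonical lifts and pushing the spot

Fix a hyperbolic metric on $S$, the universal covering $\pi:\mathbb H^2\to S$ and a lift $\tilde p$ of $p$. This section turns the position of the spot relative to a curve into the position of a point in $\mathbb H^2$.

**Canonical lifts.** Let $f$ lie in the identity component $\mathrm{Diff}_0(S)$, and let $(f_t)$ be an isotopy from $\mathrm{id}$ to $f$. It lifts to an isotopy $(\tilde f_t)$ of $\mathbb H^2$ with $\tilde f_0=\mathrm{id}$; put $\tilde f=\tilde f_1$. By uniqueness of lifts $\tilde f$ commutes with deck transformations, so $x\mapsto d(x,\tilde f(x))$ descends to the compact surface $S$ and is bounded. Hence $\tilde f$ extends to $\partial\mathbb H^2$ by the identity. Any other lift of $f$ is $\gamma\tilde f$ with a nontrivial deck transformation $\gamma$, which acts nontrivially on $\partial\mathbb H^2$. So $\tilde f$ is the only lift that is the identity on $\partial\mathbb H^2$. Therefore it does not depend on the isotopy, and $f\mapsto\tilde f$ is a homomorphism: $\tilde f\tilde h$ is a lift of $fh$ that is the identity at infinity.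

**Lemma 3.** If $k\in\mathrm{Diff}_0(S)$ and $\tilde k(\tilde p)=\tilde p$, then $k$ is isotopic to the identity through diffeomorphisms fixing $p$.

*Proof.* Let $(f_t)$ be a path in $\mathrm{Diff}_0(S)$ from $\mathrm{id}$ to $k$, with lift $(\tilde f_t)$ from $\mathrm{id}$ to $\tilde k$. Then $t\mapsto\tilde f_t(\tilde p)$ is a loop in $\mathbb H^2$, hence null-homotopic relative to its endpoints, and so is its projection $t\mapsto f_t(p)$. The evaluation $\mathrm{Diff}_0(S)\to S$, $f\mapsto f(p)$, is a locally trivial fibration: over a small disk $U$ around $q$ choose a continuous family $\psi_u\in\mathrm{Diff}_0(S)$ with $\psi_u(q)=u$, and trivialize by $f\mapsto\big(f(p),\psi_{f(p)}^{-1}f\big)$. So it has the relative homotopy lifting property for $([0,1],\{0,1\})$. Lifting the null-homotopy deforms $(f_t)$, with fixed endpoints $\mathrm{id}$ and $k$, to a path in the fiber $\{f:f(p)=p\}$. $\square$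

**Point pushing.** Let $c$ be a smooth path in $\mathbb H^2$ from $y$ to $y'$. Integrating a time-dependent vector field supported near the moving point $\pi(c(t))$ gives an isotopy of $S$ that starts at $\mathrm{id}$, is supported in an arbitrarily small neighborhood of $\pi(c)$, and carries $\pi(y)$ along $\pi\circ c$. The lifted isotopy carries $y$ along $c$, so its end $k$ satisfies $\tilde k(y)=y'$.

**Lines and regions.** For a class $a$, write $a$ also for its geodesic, and let $\tilde a=\pi^{-1}(a)$, a locally finite union of disjoint geodesic lines. The components of $\mathbb H^2-\tilde a$ are called *regions*; they are open and convex. Let $T_a$ be the graph whose vertices are the regions and whose edges are the lines, each joining the two regions along it. It is a tree. It is connected because a segment between two points crosses only finitely many lines, and it has no cycles because each line separates $\mathbb H^2$. The distance of two regions in $T_a$ is the number of lines separating them.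

Let $\Omega\subset\mathbb H^2$ be the complement of all lifts of all simple closed geodesics. We have removed countably many lines, so $\Omega$ meets every nonempty open set.

**Definition (the classes $\sigma_y(a)$).** For $y\in\mathbb H^2-\tilde a$ choose $f\in\mathrm{Diff}_0(S)$ with $\tilde f(y)=\tilde p$, by point pushing, and let $\sigma_y(a)=[f(a)]$, the class in $S-p$.

This makes sense. Since $\pi(y)\notin a$, we have $p=f(\pi(y))\notin f(a)$. The curve $f(a)$ is isotopic to $a$ in $S$, so it is essential in $S-p$ and $\Phi(\sigma_y(a))=a$. If $f'$ is another choice, then $k=f'f^{-1}$ has $\tilde k(\tilde p)=\tilde f'(y)=\tilde p$. By Lemma 3, $k$ is isotopic to the identity through diffeomorphisms fixing $p$, so $f'(a)=k(f(a))$ is isotopic to $f(a)$ in $S-p$.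

Informally: keep $a$ geodesic, put the spot at $\pi(y)$, and carry it back to $p$ along the route that the lift $y$ records. For $y\in\Omega$ the class $\sigma_y(a)$ is defined for *all* $a$, with the same $f$.

## The fiber over a curve is the vertex set of a tree

**Lemma 4.**

(i) If $y\in\Omega$, then $\sigma_y:Y\to X$ satisfies $\Phi\sigma_y=\mathrm{id}$ and $d_X(\sigma_y(a),\sigma_y(b))=d_Y(a,b)$.

(ii) $\sigma_y(a)=\sigma_{y'}(a)$ if and only if $y,y'$ lie in the same region of $\mathbb H^2-\tilde a$.

(iii) Every $v\in\Phi^{-1}(a)$ equals $\sigma_y(a)$ for some $y$. Hence $\tau_a(R):=\sigma_y(a)$ $(y\in R)$ is a bijection from the vertices of $T_a$ onto $\Phi^{-1}(a)$.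

(iv) If $R,R'$ are adjacent in $T_a$, then $d_X(\tau_a(R),\tau_a(R'))\le1$. In particular $X$ is connected.

(v) Suppose $v=\tau_a(R)$ and $w=\tau_b(Q)$ are adjacent in $X$. Then $\bar R\cap\bar Q\neq\emptyset$ (closures in $\mathbb H^2$).

Regions are open, so in (iii) the point $y$ can always be chosen in $\Omega$.

*Proof.* **(i): isometric sections.** If $a\ne b$ are adjacent in $Y$, their geodesics are disjoint, so $f(a),f(b)$ are disjoint curves in $S-p$, and $\sigma_y(a),\sigma_y(b)$ are adjacent. So $\sigma_y$ is $1$-Lipschitz. Since $\Phi$ is $1$-Lipschitz and $\Phi\sigma_y=\mathrm{id}$, also $d_Y(a,b)\le d_X(\sigma_y(a),\sigma_y(b))$.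

**(ii): only the region matters.** Let $y,y'$ lie in one region, and let $c$ be a path in it from $y$ to $y'$. Then $\pi(c)$ is disjoint from $a$, so we can push $\pi(y)$ along $\pi(c)$ by an isotopy supported away from $a$. Its end $k$ has $k(a)=a$ and $\tilde k(y)=y'$. If $\tilde f'(y')=\tilde p$, then $\widetilde{f'k}(y)=\tilde p$, so $\sigma_y(a)=[f'k(a)]=[f'(a)]=\sigma_{y'}(a)$.

Conversely, let $\sigma_y(a)=\sigma_{y'}(a)$, defined using $f$ and $f'$. Then $f(a),f'(a)$ are isotopic in $S-p$. By isotopy extension there is $\varphi$ with $\varphi f(a)=f'(a)$ that is isotopic to the identity by an isotopy fixing $p$. The lifted isotopy keeps $\tilde p$ in the discrete set $\pi^{-1}(p)$, so $\tilde\varphi(\tilde p)=\tilde p$. Put $k=f'^{-1}\varphi f$. Then $k(a)=a$ and $\tilde k(y)=\tilde f'^{-1}\tilde\varphi(\tilde p)=\tilde f'^{-1}(\tilde p)=y'$. Now $\tilde k$ permutes the lines of $\tilde a$ and is the identity on $\partial\mathbb H^2$. A line is determined by its endpoints and a side by its arc at infinity, so $\tilde k$ preserves every line and both its sides, hence every region. So $y$ and $y'=\tilde k(y)$ lie in the same region.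

**(iii): every vertex is reached.** Represent $v$ by $\gamma\subset S-p$. Since $\gamma$ is isotopic to $a$ in $S$, there is $h\in\mathrm{Diff}_0(S)$ with $h(\gamma)=a$. Put $y=\tilde h(\tilde p)$. Then $y\notin\tilde a$, since $p\notin\gamma$. The diffeomorphism $f=h^{-1}$ has $\tilde f(y)=\tilde p$, so $\sigma_y(a)=[h^{-1}(a)]=[\gamma]=v$. With (ii), $\tau_a$ is a well-defined bijection.

**(iv): neighboring regions.** Let $N\cong S^1\times(-1,1)$ be an annular neighborhood of $a=S^1\times0$. Let $\kappa$ be an increasing diffeomorphism of $(-1,1)$, equal to the identity near the ends, with $\kappa(1/4)=-1/4$. Put $k(\theta,t)=(\theta,\kappa(t))$ on $N$ and $k=\mathrm{id}$ elsewhere; then $k\in\mathrm{Diff}_0(S)$. Since $\kappa(0)<\kappa(1/4)=-1/4$, the curve $k(a)=S^1\times\kappa(0)$ is disjoint from $a$ and from $S^1\times\{-1/4\}$.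

The lift of $N$ around the line separating $R$ and $R'$ is a strip that meets $\tilde a$ only in this line. After possibly exchanging $R,R'$, the part $t<0$ lies in $R$ and the part $t>0$ in $R'$. Choose in it lifts $y\in R$ of $(\theta,-1/4)$ and $y'\in R'$ of $(\theta,1/4)$ with $\tilde k(y')=y$. Let $\tilde f(y)=\tilde p$. Then $\tau_a(R)=[f(a)]$, and since $\widetilde{fk}(y')=\tilde p$, also $\tau_a(R')=[fk(a)]$. The curves $f(a)$ and $f(k(a))$ are disjoint, and both avoid $p=f(\theta,-1/4)$. So $d_X\le1$.

Since $T_a$ is connected, any two vertices in the same fiber are joined by a path in $X$. Let $v=\sigma_y(a)$ with $y\in\Omega$ be any vertex and $b\in\mathcal A$. By (i), $v$ is joined in $X$ to $\sigma_y(b)$ in the fiber over $b$. So $X$ is connected.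

**(v): adjacent vertices have touching regions.** Let $\gamma,\delta\subset S-p$ be disjoint representatives of $v,w$.

*Case $a\ne b$.* Two disjoint non-isotopic essential curves can be moved simultaneously to their geodesics, so there is $h\in\mathrm{Diff}_0(S)$ with $h(\gamma)=a$ and $h(\delta)=b$. Let $y=\tilde h(\tilde p)$. As in (iii), $v=\sigma_y(a)$ and $w=\sigma_y(b)$. By (ii), $y\in R\cap Q$.

*Case $a=b$.* Now $v\ne w$. The disjoint isotopic curves $\gamma,\delta$ cobound an annulus $A\subset S$. If $p\notin A$, they would be isotopic in $S-p$; so $p\in\mathrm{int}\,A$. Let $h\in\mathrm{Diff}_0(S)$ with $h(\gamma)=a$, and $y=\tilde h(\tilde p)$; as in (iii), $y\in R$. Let $\tilde A$ be the component of $\pi^{-1}(h(A))$ containing $y$. It is a strip bounded by a line $\ell$ of $\tilde a$ and a lift $\ell'$ of $h(\delta)$. Both are invariant under the same infinite cyclic group of deck transformations, so they have the same endpoints. The set $\mathrm{int}\,\tilde A$ is connected, contains $y$ and contains no point of $\tilde a$. So $\mathrm{int}\,\tilde A\subset R$ and $\ell\subset\bar R$.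

Next let $k\in\mathrm{Diff}_0(S)$ with $k(h(\delta))=a$. Then $\tilde k(\ell')$ is a line of $\tilde a$ with the endpoints of $\ell'$, which are those of $\ell$; so $\tilde k(\ell')=\ell$. Put $z=\tilde k(y)=\widetilde{kh}(\tilde p)$. Since $p\notin\delta$ we have $z\notin\tilde a$, and $(kh)^{-1}$ shows $\sigma_z(a)=[\delta]=w$. So $z\in Q$. The set $\tilde k(\mathrm{int}\,\tilde A)$ is connected, contains $z$, and is disjoint from $\tilde k\big(\pi^{-1}(h(\delta))\big)=\tilde a$. So it lies in $Q$. Its closure contains $\tilde k(\ell')=\ell$. Hence $\ell\subset\bar R\cap\bar Q$. $\square$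

**Example: one curve.** Let $\mathcal A=\{a\}$. Then $Y$ is a point and $X=\Phi^{-1}(a)$ with disjointness as adjacency. By (iv), adjacent regions give adjacent vertices of $X$, which are distinct by (ii). Conversely, if $\tau_a(R),\tau_a(Q)$ are adjacent in $X$, then $R\ne Q$ and by (v) the closures meet. A common point lies on a line of $\tilde a$, and near it there are only the two regions along that line; so $R,Q$ are adjacent in $T_a$. Thus $X\cong T_a$ is exactly a tree.

## How paths through other fibers collapse the tree

On the vertices of $T_a$ we put
$$d_a(R,R')=d_X(\tau_a(R),\tau_a(R')). \tag{4}$$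
The example suggests a first approach to the fibers: show that $d_a$ is comparable to the tree metric of $T_a$, and use that trees are one-dimensional. For $\mathcal A=\mathcal D$ this fails, because a path in $X$ may leave the fiber.

Let $a,b\in\mathcal D$ be the boundaries of disks dual to two different circles of the bouquet. Then $S-(a\cup b)$ is connected, so $a$ and $b$ are not isotopic and $d_Y(a,b)=1$. There is also a simple closed curve $\alpha$ that crosses $a$ exactly once and misses $b$: join the two sides of $a$ by an arc in $S-(a\cup b)$. The intersection number of $\alpha$ with $a$ is $\pm1$ and that of $b$ with $a$ is $0$, so $\alpha$ is essential and not isotopic to $b$. Replace $\alpha$ by its geodesic; it is disjoint from the geodesic $b$ and crosses $a$. A lift $\tilde\alpha$ lies in one region $Q$ of $\mathbb H^2-\tilde b$. By periodicity it crosses infinitely many lines of $\tilde a$, each only once, since two geodesics meet at most once. Let $R_0,R_1,R_2,\dots$ be the consecutive regions of $\mathbb H^2-\tilde a$ along $\tilde\alpha$ in one direction. Their distance in $T_a$ is $d_{T_a}(R_0,R_n)=n$. But choose $y\in\Omega\cap Q\cap R_0$ and $y'\in\Omega\cap Q\cap R_n$,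 which is possible because these sets are open and contain points of $\tilde\alpha$. Then $\sigma_y(b)=\sigma_{y'}(b)=\tau_b(Q)$ by Lemma 4(ii), and Lemma 4(i) gives
$$d_a(R_0,R_n)\le d_X(\sigma_y(a),\sigma_y(b))+d_X(\sigma_{y'}(b),\sigma_{y'}(a))=2.$$
A whole ray of $T_a$ has diameter at most $2$ in $X$.

So all we know so far is that $d_a$ is a metric on the vertices of a tree with $d_a\le1$ on edges. That alone bounds no dimension. Take a spanning tree of the grid graph $\mathbb Z^3$ and the metric $\delta(x,y)=\sum|x_i-y_i|$ on its vertices: edges have length $1$, and yet $(\mathbb Z^3,\delta)$ is a quasi-isometric copy of $\mathbb R^3$. We need some property linking $d_a$ to the shape of $T_a$ that survives the collapse.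

## A path in $X$ meets every region in between

The property is monotonicity. Think of a path in $X$ as the chain of its regions in $\mathbb H^2$. By Lemma 4(v) consecutive regions touch, even when they belong to different curves. A chain leading from $R$ to $R'$ must run through every region $M$ between them, and where it does, a section $\sigma_y$ leads straight back to $\tau_a(M)$.

**Lemma 5 (monotonicity).** If $M,M'$ lie on the geodesic $[R,R']$ of $T_a$, then $d_a(M,M')\le d_a(R,R')$.

*Proof.* **Step 1: reduction to one endpoint.** It suffices to show $d_a(R,M)\le d_a(R,R')$ for every pair $R,R'$ and every $M\in[R,R']$. By symmetry we then also have the mirror image $d_a(M,R')\le d_a(R,R')$. Given $M,M'\in[R,R']$, we may assume $M'\in[M,R']$. The statement for the pair $M,R'$ gives $d_a(M,M')\le d_a(M,R')$, and its mirror image for $R,R'$ gives $d_a(M,R')\le d_a(R,R')$. The claim is trivial for $M\in\{R,R'\}$, so let $M\ne R,R'$.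

**Step 2: a connected chain of regions.** Let $v_0=\tau_a(R),v_1,\dots,v_n=\tau_a(R')$ be a geodesic in $X$, with $n=d_a(R,R')$. Put $a_i=\Phi(v_i)$, and let $R_i$ be the region of $\mathbb H^2-\tilde a_i$ with $v_i=\tau_{a_i}(R_i)$. So $R_0=R$ and $R_n=R'$. Each $\bar R_i$ is connected and, by Lemma 4(v), $\bar R_i\cap\bar R_{i+1}\ne\emptyset$. So $\bigcup_i\bar R_i$ is connected, and it contains $R$ and $R'$.

**Step 3: the chain meets $M$.** The set $\mathbb H^2-M$ is a disjoint union of closed half-planes, one behind each boundary line of $M$. This union is locally finite. Indeed, a closed ball large enough to meet $M$ is convex, so if it meets a half-plane it meets the boundary line of that half-plane, and it meets only finitely many lines of $\tilde a$. Hence any union of these half-planes is closed, and each of them is both open and closed in $\mathbb H^2-M$. Since $M$ lies strictly between $R$ and $R'$ in $T_a$, the regions $R,R'$ lie in different half-planes. So a connected set containing $R$ and $R'$ cannot lie in $\mathbb H^2-M$. Thus $\bar R_i\cap M\neq\emptyset$ for some $i$, and since $M$ is open, $R_i\cap M\ne\emptyset$.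

**Step 4: jump back along a section.** Choose $y\in\Omega\cap R_i\cap M$. Then $v_i=\sigma_y(a_i)$ and $\tau_a(M)=\sigma_y(a)$. Lemma 4(i) gives
$$d_X(v_i,\tau_a(M))=d_Y(a_i,a)\le\min(i,n-i),$$
because $\Phi$ is $1$-Lipschitz and $a_0=a_n=a$. Therefore
$$d_a(R,M)\le d_X(v_0,v_i)+d_X(v_i,\tau_a(M))\le i+\min(i,n-i)\le n=d_a(R,R').\qquad\square$$

## Cutting a tree along a monotone metric

Now forget the surface. A tree with a monotone metric is at most one-dimensional on the large scale, however much it is collapsed.

**Lemma 6.** Let $T$ be a simplicial tree and $\delta$ a metric on its vertex set with $\delta\le1$ on adjacent vertices and $\delta(m,m')\le\delta(x,y)$ whenever $m,m'\in[x,y]$. For every $r>0$ the vertex set is a disjoint union $A_0\cup A_1$, where each $A_j$ is a disjoint union of pieces of diameter $\le4r+2$ such that points in different pieces of $A_j$ have distance $>r$.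

To see what to do, take the ray $T$ with vertices $0,1,2,\dots$, with $\delta(x,y)=|x-y|$ and an integer $r\ge1$. Walking from $0$, cut whenever the distance from the last cut exceeds $r$: the cuts are at the multiples of $r+1$. The intervals between cuts go alternately into $A_0$ and $A_1$, and two intervals in the same $A_j$ are at distance at least $r+2$. In a branching tree we walk out from a root in this way on every branch. But we must not separate points merely because their *last* cuts differ. In a regular tree of valence $\ge3$ with $\delta$ the tree metric and an integer $r\ge2$, two siblings at depth $r+1$ are both cuts, and have distance only $2\le r$. So pieces will be labeled by the last cut but one.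

*Proof.* **Step 1: cuts.** Fix a root $o$. For a vertex $x$ write $[o,x]=(x_0,\dots,x_m)$. Let $b_0=0$, and let $b_{j+1}$ be the least $i>b_j$ with $\delta(x_{b_j},x_i)>r$, as long as it exists. Let $b_J$ be the last one defined. Put $\gamma(x)=J$ and $v_j(x)=x_{b_j}$ for $0\le j\le J$. The construction reads $[o,x]$ from the root, so for $m\in[o,x]$ the cuts $v_j(m)$ are exactly the $v_j(x)$ lying in $[o,m]$. In particular $\gamma(m)\le\gamma(x)$. Moreover
$$\delta(v_J(x),x)\le r,\qquad r<\delta(v_j(x),v_{j+1}(x))\le r+1. \tag{5}$$
The first inequality holds because there is no further cut. The last holds because the predecessor of $v_{j+1}(x)$ on the path has distance $\le r$ from $v_j(x)$, and one edge adds at most $1$.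

**Step 2: pieces.** Let $A_0$ (resp. $A_1$) be the set of $x$ with $\gamma(x)$ even (resp. odd). The pieces are $\{\gamma=0\}$ and, for $J\ge1$ and a vertex $u$, the set $\{x:\gamma(x)=J,\ v_{J-1}(x)=u\}$ (if nonempty). A point of $\{\gamma=0\}$ has distance $\le r$ from $o$. A point $x$ of another piece has $\delta(u,x)\le\delta(v_{J-1}(x),v_J(x))+\delta(v_J(x),x)\le2r+1$ by (5). So all diameters are $\le4r+2$.

**Step 3: separation.** Let $x,y$ lie in different pieces of the same $A_j$, with $J=\gamma(x)\le K=\gamma(y)$; these have the same parity. Let $m$ be the last common point of $[o,x]$ and $[o,y]$. Then $m\in[x,y]$, and $[x,y]$ contains $[m,x]$ and $[m,y]$.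

*Case $J=K$.* Since $\{\gamma=0\}$ is one piece, $J\ge1$, and $v_{J-1}(x)\ne v_{J-1}(y)$. If $\gamma(m)\ge J-1$, then $v_{J-1}(x)=v_{J-1}(m)=v_{J-1}(y)$, a contradiction. So $v_{J-1}(x)\notin[o,m]$, that is, $m$ precedes $v_{J-1}(x)$ on $[o,x]$. Hence $[x,y]\supset[m,x]\supset[v_{J-1}(x),v_J(x)]$, and monotonicity with (5) gives $\delta(x,y)\ge\delta(v_{J-1}(x),v_J(x))>r$.

*Case $K\ge J+2$.* Then $\gamma(m)\le\gamma(x)=J\le K-2$, so $v_{K-1}(y)\notin[o,m]$ and $m$ precedes $v_{K-1}(y)$ on $[o,y]$. Hence $[x,y]\supset[m,y]\supset[v_{K-1}(y),v_K(y)]$, and again $\delta(x,y)>r$. $\square$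

By Lemma 4(iii),(iv) and Lemma 5, Lemma 6 applies to $(T_a,d_a)$, that is, to $\Phi^{-1}(a)$ with the metric of $X$, for every $a\in\mathcal A$ and every $r>0$.

## Compact sets in the limit have dimension at most two

*Proof of Theorem B.* Let $Y$ be hyperbolic, and let $Y_\omega=\lim_\omega(Y,d_Y/\lambda_n,\Phi(e_n))$. Since $\Phi$ is $1$-Lipschitz, it induces a $1$-Lipschitz map $\Phi_\omega:X_\omega\to Y_\omega$, $[x_n]\mapsto[\Phi(x_n)]$. Let $K\subset X_\omega$ be compact and nonempty, and $h=\Phi_\omega|_K$.

**Step 1: the base.** The set $h(K)$ is compact in $Y_\omega$, so $\dim h(K)\le1$ by Proposition 2.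

**Step 2: fibers of $h$ come from fibers of $\Phi$.** Let $\eta\in h(K)$ and $E=h^{-1}(\eta)$, a compact set. Fix $q_0=[z_n]\in E$ and put $a_n=\Phi(z_n)$. A point of $E$ is represented by a sequence whose images in $Y$ need only be close to $a_n$ on the scale $\lambda_n$. We use the sections to move it into $\Phi^{-1}(a_n)$. For each $q\in E$ fix a representative $q=[q_n]$. By Lemma 4(iii) write $q_n=\sigma_{y_n}(\Phi(q_n))$ with $y_n\in\Omega$ (depending on $q$), and put
$$s_n(q)=\sigma_{y_n}(a_n)\in\Phi^{-1}(a_n).$$
By Lemma 4(i), $d_X(q_n,s_n(q))=d_Y(\Phi(q_n),a_n)$. Divided by $\lambda_n$, this has $\omega$-limit $d(\Phi_\omega(q),\Phi_\omega(q_0))=0$. Hence $q=[s_n(q)]$.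

**Step 3: $\dim E\le1$.** Let $\varepsilon>0$. Apply Lemma 6 to $\Phi^{-1}(a_n)$ with $r=\varepsilon\lambda_n$, and call the resulting sets $A_0^n,A_1^n$. Put
$$A_j=\{q\in E:\ s_n(q)\in A_j^n\text{ for }\omega\text{-almost all }n\}.$$
Since $\omega$ is an ultrafilter, $E=A_0\cup A_1$. On $A_j$ let $q\sim q'$ if $s_n(q),s_n(q')$ lie in the same piece of $A_j^n$ for $\omega$-almost all $n$. This is an equivalence relation, because the intersection of two sets of $\omega$ is in $\omega$.

A class has diameter $\le\lim_\omega(4\varepsilon\lambda_n+2)/\lambda_n=4\varepsilon$. If $q,q'\in A_j$ lie in different classes, then for $\omega$-almost all $n$ the points $s_n(q),s_n(q')$ lie in different pieces of $A_j^n$ and have distance $>\varepsilon\lambda_n$. So $d(q,q')\ge\varepsilon$. Choosing one point from each class of $A_j$ gives a set of points at mutual distances $\ge\varepsilon$ in the compact space $E$. So there are finitely many classes.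

The open $\varepsilon/3$-neighborhoods in $E$ of all classes form a finite open cover by sets of diameter $\le4\varepsilon+\frac23\varepsilon\le5\varepsilon$. No point lies in the neighborhoods of two classes of the same $A_j$, since these classes would contain points at distance $<\frac23\varepsilon$. So each point lies in at most two sets of the cover. As $\varepsilon$ is arbitrary, $\dim E\le1$.

**Step 4: Hurewicz.** The map $h:K\to h(K)$ is a continuous map of compact metric spaces, hence closed. By (3), $\dim K\le1+1=2$.

**Step 5: consequence 1.** If it fails for $(L,C)$, there are $(L,C)$-quasi-isometric embeddings $[0,n]^3\to X$ for all $n\ge1$. By Lemma 1 an ultralimit of $X$ with $\lambda_n=n$ contains a compact set of dimension $3$, a contradiction.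

**Step 6: consequence 2.** A geodesic space of infinite diameter contains geodesic segments of every length. So a product of three of them contains bilipschitz copies of $[0,n]^3$ for all $n$, with uniform constants. Composing with a quasi-isometric embedding into $X$ contradicts consequence 1.

**Step 7: consequence 3.** A finitely generated virtually nilpotent group has a torsion-free nilpotent subgroup $N$ of finite index, and the inclusion of $N$ is a quasi-isometry. Let $m$ be the Hirsch length of $N$, and let $\iota:N\to X$ be a quasi-isometric embedding. By Pansu (Ergodic Theory Dynam. Systems 3 (1983)), the asymptotic cone of $N$ is a Carnot group homeomorphic to $\mathbb R^m$. With $\lambda_n=n$ and $e_n=\iota(1)$ (values of $\iota$ rounded to vertices), $[x_n]\mapsto[\iota(x_n)]$ is a bilipschitz embedding of this cone into $X_\omega$. So $X_\omega$ contains a compact set homeomorphic to $[0,1]^m$, and $m\le2$.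

It remains to see that $N\cong\mathbb Z^m$ for $m\le2$. For $m=0$, $N$ is finite and torsion-free, hence trivial. In general, if $N\ne1$, its center $Z$ is nontrivial and torsion-free, so it has Hirsch length $\ge1$. The quotient $N/Z$ is torsion-free: in a torsion-free nilpotent group roots are unique, so if $x^k\in Z$ with $k\ge1$, then $(uxu^{-1})^k=x^k$ gives $uxu^{-1}=x$ for all $u\in N$. For $m=1$ the quotient $N/Z$ has Hirsch length $0$, so it is trivial and $N\cong\mathbb Z$. For $m=2$ it has Hirsch length $\le1$, so it is trivial or $\mathbb Z$ by the previous cases. A group that is cyclic modulo its center is abelian, so $N\cong\mathbb Z^2$. $\square$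

*Proof of Theorem A.* By Masur–Schleimer, Theorem B applies to $\mathcal A=\mathcal D$, $X={\cal DG}$. A quasi-isometric embedding of $\mathbb R^k$ with $k\ge3$ would restrict to quasi-isometric embeddings of all cubes $[0,n]^3$ with fixed constants, contradicting consequence 1. $\square$

## Asymptotic dimension of the spotted graph

*Proof of Theorem C.* **Step 1: fibers and the lower bound.** The statement on fibers is Lemma 6 applied to $(T_a,d_a)$; the bound $4r+2$ is linear in $r$ and does not depend on $a$. For $y\in\Omega$, $\sigma_y$ is an isometric embedding of $Y$ in $X$ by Lemma 4(i), so $\operatorname{asdim}Y\le\operatorname{asdim}X$.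

**Step 2: preimages of balls are close to fibers.** Let $v$ be a vertex with $d_Y(\Phi(v),a)\le\rho$. Write $v=\sigma_y(\Phi(v))$ with $y\in\Omega$. Then $d_X(v,\sigma_y(a))=d_Y(\Phi(v),a)\le\rho$. So $v$ lies within $\rho$ of $\Phi^{-1}(a)$.

For the theorem used in Step 4 we need geodesic spaces, so extend $\Phi$ to a $1$-Lipschitz map of geometric realizations, sending edges to edges or vertices. Realizations are quasi-isometric to vertex sets, so asymptotic dimensions do not change. Let $w$ be a point of the realization of $Y$, and $a$ a vertex within $\frac12$ of $w$. If $\Phi(x)$ lies in the ball of radius $R$ about $w$, take a vertex $v$ within $\frac12$ of $x$. Then $d_Y(\Phi(v),a)\le R+1$, so $v$ lies within $R+1$ of $\Phi^{-1}(a)$, and $x$ lies in the $\rho$-neighborhood of $\Phi^{-1}(a)$ with $\rho=R+2$.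

**Step 3: these preimages have asymptotic dimension $\le1$ uniformly, for fixed $R$.** Given $r>0$, apply Lemma 6 to $\Phi^{-1}(a)$ with $r+2\rho$ in place of $r$. The $\rho$-neighborhoods of the pieces cover the $\rho$-neighborhood of $\Phi^{-1}(a)$ and have diameter $\le4(r+2\rho)+2+2\rho$. Points in the neighborhoods of different pieces of the same $A_j$ have distance at least $(r+2\rho)-2\rho=r$. The bounds do not depend on $a$.

**Step 4: the upper bound.** The Hurewicz-type theorem of Bell and Dranishnikov (Trans. Amer. Math. Soc. 358 (2006), 4749–4764) states: if $F:Z\to W$ is a Lipschitz map from a geodesic space to a metric space and, for every $R$, the family $\{F^{-1}(B_R(w))\}_{w\in W}$ has asymptotic dimension $\le n$ uniformly, then $\operatorname{asdim}Z\le\operatorname{asdim}W+n$. We apply it to $\Phi$ on the realizations, with $n=1$, and obtain $\operatorname{asdim}X\le\operatorname{asdim}Y+1$. $\square$
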